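\title{A superspace quotient for $\mathbb{Z}_r\wr\mathfrak{S}_n$ and the permutation module of faces}

\begin{abstract}
Let $G=\mathbb{Z}_r\wr\mathfrak{S}_n$ act on $V=\mathbb{C}^n$ and on the superspace ring $\Omega=\mathbb{C}[V]\otimes\wedge V$. We study the quotient of $\Omega$ by the ideal generated by the invariants $\sum_j x_j^{ir}$ and $\sum_j x_j^{(i-1)r+1}\theta_j$ for $1\le i\le n$. We prove that its part of $\theta$-degree $n-d$ is isomorphic, as a $G$-module, to the permutation module on colored ordered set partitions with a zero block and $d$ nonzero blocks, twisted by the determinant. This proves a conjecture posed in a paper of Bhattacharya and Rhoades. We also compute the bigraded Hilbert series. The proof deforms each $\theta$-degree separately to a sum of lines over a finite set of points, and shows by induction on $n$ that the deformation preserves the dimension.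
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The quotient ring}
Fix integers $n\ge1$ and $r\ge1$, put $\zeta=e^{2\pi i/r}$ and $[n]=\{1,\dots,n\}$. Let $G=\mathbb{Z}_r\wr\mathfrak{S}_n$ be the group of $n\times n$ matrices with exactly one nonzero entry in each row and column, that entry being an $r$th root of unity. It has order $r^nn!$ and is generated by the permutation matrices $\pi$ and the diagonal matrices $t_j$ with $\zeta$ in position $j$ and $1$ elsewhere. It acts on $V=\mathbb{C}^n$, with standard basis $e_1,\dots,e_n$, and $\det$ denotes its determinant character.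

The \emph{superspace ring} is
\[
\Omega=R\otimes\wedge\{\theta_1,\dots,\theta_n\},\qquad R=\mathbb{C}[x_1,\dots,x_n],
\]
where the $x_j$ are central and $\theta_i\theta_j=-\theta_j\theta_i$, so that $\theta_j^2=0$. It is bigraded by $x$-degree and $\theta$-degree. A subscript $k$, as in $\Omega_k$, always denotes the part of $\theta$-degree $k$. For $K\subseteq[n]$, let $\theta_K$ be the product of the $\theta_j$, $j\in K$, in increasing order; the $\theta_K$ with $|K|=k$ form an $R$-basis of $\Omega_k$.

We identify $\theta_j$ with $e_j$ and $x_j$ with the $j$th coordinate function on $V$. An element $\omega\in\Omega_k$ is then a polynomial map $V\to\wedge^kV$, and $G$ acts by algebra automorphisms through $(g\omega)(v)=g\,\omega(g^{-1}v)$. Explicitly, $\pi$ sends $x_j\mapsto x_{\pi(j)}$ and $\theta_j\mapsto\theta_{\pi(j)}$, while $t_j$ sends $\theta_j\mapsto\zeta\theta_j$ and $x_j\mapsto\zeta^{-1}x_j$ and fixes the other variables. The group acts on $\theta_1\cdots\theta_n$ by $\det$.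

The element $t_j$ fixes $x_j^a$ exactly when $a\equiv0$ and fixes $x_j^a\theta_j$ exactly when $a\equiv1$ modulo $r$. Summing over $j$ gives two families of $G$-invariants. With $u_j=x_j^r$, put
\[
p_i=\sum_{j=1}^n u_j^{\,i},\qquad D_i=\sum_{j=1}^n x_ju_j^{\,i-1}\theta_j=\sum_{j=1}^n x_j^{(i-1)r+1}\theta_j\qquad(i\ge1).
\]
As a map $V\to V$, the invariant $D_i$ is equivariant, $D_i(gv)=gD_i(v)$, and $D_1$ is the identity map. For $r=2$ one may also read $\theta_j$ as $dx_j$, and then $D_i=\frac1{2i}\,dp_i$. Let
\[
I=I_{n,r}=(p_1,\dots,p_n,D_1,\dots,D_n)\subseteq\Omega .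
\]
The generators are bihomogeneous and $G$-invariant, so $I$ is $G$-stable and $\Omega/I$ is a bigraded $G$-module. The question is which module it is. We write $Q_k=\Omega_k/I_k$.

\subsection{Faces}
A \emph{face} is a pair $\sigma=(Z,(B_1\mid\cdots\mid B_d))$, $d\ge0$, in which $Z,B_1,\dots,B_d$ are disjoint with union $[n]$, the \emph{nonzero blocks} $B_a$ are nonempty and ordered, the \emph{zero block} $Z$ may be empty, and each letter $j\notin Z$ carries a color $\gamma_j\in\{0,\dots,r-1\}$; letters in $Z$ have color $0$. A permutation $\pi$ replaces each letter $j$ by $\pi(j)$, keeping its block and color; $t_j$ raises the color of $j$ by $1$ modulo $r$ if $j\notin Z$ and fixes $\sigma$ if $j\in Z$. A face is determined by the tuple of vectors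
\begin{equation}\label{eq:tuple}
f_a(\sigma)=\sum_{j\in B_a}\zeta^{\gamma_j}e_j\in V\qquad(1\le a\le d),
\end{equation}
and on the generators of $G$ one reads off $f_a(g\sigma)=gf_a(\sigma)$. So the action on faces is the action of $G$ on such tuples. For $r=2$ the cones $\{\sum_ay_af_a(\sigma):y_1>\cdots>y_d>0\}$ partition $\mathbb{R}^n$: a real vector determines its zero coordinates, the level sets of $|v_j|$ in decreasing order, and its signs.

Let $\mathfrak{F}_{n,r}$ be the set of faces, $\mathfrak{F}^{(d)}$ the $G$-stable subset of faces with exactly $d$ nonzero blocks, and $F(n,d)=|\mathfrak{F}^{(d)}|$. For a finite $G$-set $Y$, the permutation module $\mathbb{C}[Y]$ has basis $Y$.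

\subsection{The simplest cases}
Let $n=1$. Then $I=(x^r,x\theta)$, and $\Omega/I$ has basis $1,x,\dots,x^{r-1},\theta$. The powers of $x$ carry each character of $\mathbb{Z}_r$ once. This is the regular representation, which is the permutation module of the $r$ faces with $B_1=\{1\}$ and is unchanged by tensoring with $\det$. The remaining face $Z=\{1\}$ is fixed by $G$, while $\theta$ spans $\det$. So $\Omega/I\cong\mathbb{C}[\mathfrak{F}_{1,r}]\otimes\det$, and the twist is forced. The exponent in $D_1$ matters: with $x^{r-1}\theta$ in place of $x\theta$ the quotient has dimension $2r-1$, which equals the number $r+1$ of faces only for $r=2$.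

For general $n$ the extreme $\theta$-degrees show the same pattern. In degree $0$, the ring $Q_0=R/(p_1,\dots,p_n)$ has dimension $r\cdot2r\cdots nr=r^nn!$ (Fact (C) and Lemma~\ref{lem:vdm} below), and there are $r^nn!$ faces with $n$ nonzero blocks. In degree $n$, the relations $D_1\theta_{[n]\setminus j}=\pm x_j\theta_{[n]}$ show that $Q_n$ is the line spanned by $\theta_1\cdots\theta_n$, and there is one face with no nonzero block. One is led to guess that $\theta$-degree $n-d$ corresponds to faces with $d$ nonzero blocks.

\subsection{Results}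
The conjecture posed in \cite{BR} states that for $r\ge2$ the ideal $I_{n,r}$ is $G$-stable and $\Omega/I_{n,r}\cong\mathbb{C}[\mathfrak{F}_{n,r}]\otimes\det$ as ungraded $G$-modules; the case $r=2$ is known to hold. We prove it one $\theta$-degree at a time.

\begin{theorem}\label{thm:main}
Let $n\ge1$ and $r\ge1$. The ideal $I_{n,r}$ is $G$-stable, and for $0\le d\le n$ the part of $\Omega/I_{n,r}$ of $\theta$-degree $n-d$ is isomorphic to $\mathbb{C}[\mathfrak{F}^{(d)}]\otimes\det$ as a $G$-module. Consequently $\Omega/I_{n,r}\cong\mathbb{C}[\mathfrak{F}_{n,r}]\otimes\det$.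
\end{theorem}

The case $r=1$ is included: there $G=\mathfrak{S}_n$, the character $\det$ is the sign, and faces are ordered set partitions of $[n]$ with a distinguished, possibly empty, zero block.

Put $[m]_q=1+q+\cdots+q^{m-1}$, with $[0]_q=0$. In Hilbert series, $q$ records the $x$-degree and $z$ the $\theta$-degree. Define polynomials $S_q(n,d)$ by $S_q(n,d)=0$ for $d<0$, $S_q(0,d)=\delta_{0d}$, and
\[
S_q(n,d)=S_q(n-1,d-1)+[dr+1]_q\,S_q(n-1,d)\qquad(n\ge1,\ d\ge0).
\]

\begin{theorem}\label{thm:hilb}
For $n\ge1$ and $r\ge1$,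
\[
\operatorname{Hilb}(\Omega/I_{n,r};q,z)=\sum_{d=0}^n z^{\,n-d}\,[r]_q[2r]_q\cdots[dr]_q\,S_q(n,d).
\]
\end{theorem}

For $n=1$ this is $[r]_q+z$, and for $n=2$ it is $[r]_q[2r]_q+z\,[r]_q(1+[r+1]_q)+z^2$.

The proofs impose the relations in two stages. Let $J\subseteq\Omega$ be the ideal generated by all $D_i$, $i\ge1$, and let $N_k=\Omega_k/J_k$, a graded $R$-module with $G$-action. For a face $\sigma$ let $X_\sigma\subseteq V$ be the span of the vectors \eqref{eq:tuple}. These subspaces are called \emph{flats}, and $\mathcal{L}_d$ denotes the finite set of flats of dimension $d$, that is, of the $X_\sigma$ with $\sigma\in\mathfrak{F}^{(d)}$.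

\begin{theorem}\label{thm:struct}
Let $n\ge1$, $r\ge1$, $0\le d\le n$ and $k=n-d$.
\begin{enumerate}
\item[(i)] $N_k$ is a free module over $\mathbb{C}[p_1,\dots,p_d]$, hence Cohen--Macaulay of dimension $d$, and its Hilbert series is $S_q(n,d)/(1-q)^d$.
\item[(ii)] Restricting $\omega\colon V\to\wedge^kV$ to $X$ and projecting to $\wedge^k(V/X)$ defines a graded $G$-map $N_k\to\bigoplus_{X\in\mathcal{L}_d}\mathbb{C}[X]\otimes\wedge^k(V/X)$, and this map is injective.
\item[(iii)] $I_k=\sum_{i\le d}p_i\Omega_k+\sum_{i\le d+1}D_i\Omega_{k-1}$, where $\Omega_{-1}=0$.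
\end{enumerate}
\end{theorem}

The module $N_k$ lives on the union of the $d$-dimensional flats, with the line $\wedge^k(V/X)$ as its fiber at a general point of $X$, and $Q_k$ is obtained from it by setting $p_1,\dots,p_d$ equal to $0$ (Sections~\ref{sec:relations} and~\ref{sec:flats}). Setting them equal to general constants instead produces a sum of $F(n,d)$ lines, which bounds $\dim Q_k$ from below (Section~\ref{sec:lower}). The main work is the matching upper bound, by induction on $n$ (Section~\ref{sec:upper}). Equality of the two bounds forces freeness, so the deformation does not change the $G$-module, whose character is then easy to compute (Section~\ref{sec:proofs}). Section~\ref{sec:example} carries out all steps for $n=2$, and Section~\ref{sec:tools} collects the commutative algebra that is used.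

Throughout, $d$ and $k$ are nonnegative integers with $d+k=n$, and ``graded'' refers to the $x$-degree.

\section{The case $n=2$, $\theta$-degree $1$}\label{sec:example}

Let $n=2$ and $d=k=1$. There are $r$ faces with $B_1=\{1\}$, $r$ with $B_1=\{2\}$ and $r^2$ with $B_1=\{1,2\}$, so $F(2,1)=r(r+2)$.

\emph{Only $p_1$ is needed.} We have
\[
D_2-u_2D_1=x_1(u_1-u_2)\theta_1,\qquad p_2-u_2p_1=u_1(u_1-u_2),
\]
hence $p_2\theta_1=u_2p_1\theta_1+x_1^{r-1}(D_2-u_2D_1)$, and the same holds with the indices $1,2$ of the variables exchanged. Also $D_{i+2}=(u_1+u_2)D_{i+1}-u_1u_2D_i$, because $u_1$ and $u_2$ are roots of $(t-u_1)(t-u_2)$. Therefore $N_1=(R\theta_1\oplus R\theta_2)/(RD_1+RD_2)$ and $Q_1=N_1/p_1N_1$.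

\emph{Lower bound.} The vectors $D_1(v),D_2(v)$ have determinant $v_1v_2(v_2^r-v_1^r)$, so they span $V$ unless $v$ lies on one of the $r+2$ lines spanned by $f=e_1$, $e_2$ or $e_1+\zeta^\gamma e_2$. These lines are the flats of dimension $1$. On the line $X=\mathbb{C}f$ we have $D_i(yf)=y^{(i-1)r+1}f\in X$ and $p_1(yf)=my^r$ with $m\in\{1,2\}$. For $c\ne0$ the equation $p_1=c$ thus cuts out $r$ points on each line (Figure~\ref{fig:circle}). Evaluating $\omega\in\Omega_1$ at these points $v$, modulo the line $X_v$ through $v$, maps $N_1/(p_1-c)N_1$ onto $E_c=\bigoplus_vV/X_v$, of dimension $r(r+2)$. Lifts of a basis of $N_1/p_1N_1$ generate $N_1$ over $\mathbb{C}[p_1]$, hence span $N_1/(p_1-c)N_1$. So $\dim Q_1\ge r(r+2)$.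

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray] (180:2)--(0:2) (270:2)--(90:2) (225:2)--(45:2) (315:2)--(135:2);
\draw (0,0) circle (1.4);
\fill (0:1.4) circle (2pt) (45:1.4) circle (2pt) (90:1.4) circle (2pt) (135:1.4) circle (2pt)
      (180:1.4) circle (2pt) (225:1.4) circle (2pt) (270:1.4) circle (2pt) (315:1.4) circle (2pt);
\node[right] at (0:2) {$e_1$};
\node[above right] at (45:2) {$e_1+e_2$};
\node[above] at (90:2) {$e_2$};
\node[above left] at (135:2) {$-e_1+e_2$};
\node[left] at (180:2) {$-e_1$};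
\node[below left] at (225:2) {$-e_1-e_2$};
\node[below] at (270:2) {$-e_2$};
\node[below right] at (315:2) {$e_1-e_2$};
\end{tikzpicture}
\caption{The real plane for $n=r=2$. The four flats of dimension $1$ meet the circle $x_1^2+x_2^2=c$, $c>0$, in eight points, one on each ray spanned by the vector $f_1(\sigma)$ of a face $\sigma$ with one nonzero block.}\label{fig:circle}
\end{figure}

\emph{Upper bound.} Let $U\subseteq Q_1$ be the submodule generated by $\theta_1$. Setting $\theta_1=0$ turns $D_1$ into $x_2\theta_2$, so $Q_1/U=R/(x_2,p_1)=\mathbb{C}[x_1]/(x_1^r)$ has dimension $r$. The generator $\theta_1$ of $U$ is killed by $p_1$ and by $x_1(u_1-u_2)$. The ring $W=R/(x_1^r+x_2^r)$ is free over $\mathbb{C}[x_1]$ with basis $1,x_2,\dots,x_2^{r-1}$, and in it $x_1(u_1-u_2)=2x_1^{r+1}$. So $\dim U\le r(r+1)$ and $\dim Q_1\le r+r(r+1)=r(r+2)$. The bounds agree, and $Q_1$ has the basis $x_1^a\theta_2$ $(0\le a<r)$, $x_1^ax_2^b\theta_1$ $(0\le a\le r,\ 0\le b<r)$, with Hilbert series $[r]_q(1+[r+1]_q)$.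

\emph{The representation.} A relation over $\mathbb{C}[p_1]$ among lifts of this basis would, for a suitable $c\neq0$, make $N_1/(p_1-c)N_1$ smaller than $E_c$. So $N_1$ is free over $\mathbb{C}[p_1]$, and a $G$-stable space of generators maps isomorphically onto both $Q_1$ and $E_c$. An element $g$ fixes a point $v$ exactly when it fixes the line $X_v$ pointwise, and then it acts on $V/X_v$ by $\det g$. So the trace of $g$ on $E_c$ is $r\det(g)$ times the number of lines fixed pointwise. Each line also contains exactly $r$ of the vectors $f_1(\sigma)$, so $\mathbb{C}[\mathfrak{F}^{(1)}]\otimes\det$ has the same character.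

In general three points need more work: the number of power sums required depends on the $\theta$-degree; the level sets on a flat must be counted; and the relations on $U$ are no longer given by multiplication with one polynomial.

\section{Tools from commutative algebra}\label{sec:tools}

For a finitely generated $R$-module $M$ and $v\in V$ with maximal ideal $\mathfrak{m}_v$, the \emph{fiber} of $M$ at $v$ is $M(v)=M/\mathfrak{m}_vM$. Taking fibers is right exact: the fiber of a cokernel is the cokernel of the map on fibers. In particular, for $h\in R$ the fiber of $M/hM$ at $v$ is $M(v)$ if $h(v)=0$ and $0$ otherwise. We use the following standard facts.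

\begin{enumerate}
\item[(A)] \emph{Graded Nakayama lemma.} Let $A$ be a graded algebra generated over $\mathbb{C}$ by elements of positive degree, $A_+$ the ideal they generate, and $M$ a graded $A$-module that vanishes in negative degrees. Homogeneous elements whose images span $M/A_+M$ generate $M$.
\item[(B)] \emph{Support at the origin.} If $M$ is a finitely generated $R$-module and $M(v)=0$ for all $v\ne0$, then $\dim_{\mathbb{C}}M<\infty$. Indeed, by Nakayama's lemma the annihilator of $M$ is not contained in $\mathfrak{m}_v$ for $v\neq0$, so by the Nullstellensatz it contains a power of $\mathfrak{m}_0$.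
\item[(C)] \emph{Systems of parameters.} Let $h_1,\dots,h_d\in\mathbb{C}[y_1,\dots,y_d]$ be homogeneous of positive degrees $\epsilon_1,\dots,\epsilon_d$ with the origin as only common zero. Then the $h_i$ are algebraically independent, and $\mathbb{C}[y]$, being Cohen--Macaulay, is a free module over $\mathbb{C}[h_1,\dots,h_d]$. Its rank is the value at $q=1$ of $\prod_i(1-q^{\epsilon_i})/(1-q)^d$, namely $\epsilon_1\cdots\epsilon_d$.
\end{enumerate}

The upper bound rests on the following way to measure a cokernel from the degree of the map alone.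

\begin{lemma}\label{lem:coker}
Let $W$ be a graded free $\mathbb{C}[x]$-module, $\deg x=1$, with a finite homogeneous basis $B$, and put $B(q)=\sum_{b\in B}q^{\deg b}$. Let $\varphi$ be a $\mathbb{C}[x]$-linear endomorphism of $W$, homogeneous of degree $\epsilon\ge0$, with finite-dimensional cokernel. Then $\varphi$ is injective and $\operatorname{Hilb}(W/\varphi W;q)=[\epsilon]_q\,B(q)$.
\end{lemma}

\begin{proof}
A finite-dimensional $\mathbb{C}[x]$-module has rank $0$. So $\varphi W$ has the same rank as $W$, and $\ker\varphi$ has rank $0$. A submodule of rank $0$ of a free module is zero. Hence $\varphi W$ is a copy of $W$ shifted by $\epsilon$, and the cokernel has Hilbert series $(1-q^\epsilon)B(q)/(1-q)$.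
\end{proof}

\section{Which generators are needed in each $\theta$-degree}\label{sec:relations}

To deform $Q_k$ we need it as a quotient of $N_k$ by exactly $d$ equations, since $N_k$ will turn out to live on a $d$-dimensional set. The ideal $I$ offers $n$ power sums. The surplus is removed by one device: a factor $\theta_K$ kills the terms of $D_i$ with index in $K$, and a polynomial in $u_j$ kills the others. For $P(t)=\sum_sa_st^s\in R[t]$ and $i\ge1$,
\begin{equation}\label{eq:P}
\sum_sa_s\,p_{s+i}=\sum_ju_j^{\,i}P(u_j),\qquad\sum_sa_s\,D_{s+i}=\sum_jx_ju_j^{\,i-1}P(u_j)\,\theta_j .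
\end{equation}
For $K\subseteq[n]$ let $P_K(t)=\prod_{l\notin K}(t-u_l)$. It is monic of degree $n-|K|$, and $P_K(u_l)=0$ for $l\notin K$.

\begin{lemma}\label{lem:rel}
\begin{enumerate}
\item[(a)] If $j\in K\subseteq[n]$, then $x_jP_K(u_j)\,\theta_K\in J$.
\item[(b)] If $k\ge1$, then $J_k=\sum_{i\le d+1}D_i\Omega_{k-1}$.
\item[(c)] For all $m\ge1$, $p_m\Omega_k\subseteq\sum_{i\le d}p_i\Omega_k+J_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $P=P_K$ and $i=1$ in \eqref{eq:P} and multiply by $\theta_{K\setminus j}$:
\[
\sum_sa_sD_{s+1}\theta_{K\setminus j}=\sum_lx_lP_K(u_l)\,\theta_l\theta_{K\setminus j}.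
\]
The terms with $l\in K\setminus j$ vanish because $\theta_l^2=0$, and those with $l\notin K$ because $P_K(u_l)=0$. What remains is $x_jP_K(u_j)\theta_j\theta_{K\setminus j}=\pm x_jP_K(u_j)\theta_K$.

(b) The $R$-module $J_k$ is generated by the $D_m\theta_L$ with $m\geq1$ and $|L|=k-1$. Take $P=P_L$, monic of degree $d+1$. Then $\sum_sa_sD_{s+i}\theta_L=\sum_jx_ju_j^{i-1}P_L(u_j)\theta_j\theta_L=0$, since every $j$ lies in $L$ or outside it. So $D_{d+1+i}\theta_L\in\sum_{s\le d}R\,D_{s+i}\theta_L$ for $i\ge1$, and induction on $i$ gives the claim.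

(c) Let $|K|=k$ and $P=P_K$, monic of degree $d$. By \eqref{eq:P}, for $i\ge1$,
\[
\sum_sa_sp_{s+i}\,\theta_K=\sum_{j\in K}x_j^{\,ir-1}\cdot x_jP_K(u_j)\,\theta_K,
\]
which lies in $J$ by (a). So $p_{d+i}\theta_K\in\sum_{s<d}R\,p_{s+i}\theta_K+J_k$, and we induct on $i$.
\end{proof}

\begin{corollary}\label{cor:Q}
We have $J\subseteq I$, part \textup{(iii)} of Theorem~\ref{thm:struct} holds, and
\[
Q_k=N_k/(p_1,\dots,p_d)N_k .
\]
\end{corollary}

\begin{proof}
For $k\ge1$ we have $d+1\le n$, so (b) gives $J_k\subseteq I_k$; and $J_0=0$. By (c), $I_k=\sum_{i\le n}p_i\Omega_k+\sum_{i\le n}D_i\Omega_{k-1}$ is contained in $\sum_{i\le d}p_i\Omega_k+J_k$, which in turn lies in $I_k$. So $I_k=\sum_{i\le d}p_i\Omega_k+J_k$; now insert (b).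
\end{proof}

\section{Fibers, flats and level sets}\label{sec:flats}

\subsection{Common zeros of power sums}
For $v\in V$ let $\ell(v)$ be the number of distinct nonzero values among $v_1^r,\dots,v_n^r$. Every finiteness statement in this paper comes from the next lemma.

\begin{lemma}\label{lem:vdm}
If $\ell(v)\le d$ and $p_1(v)=\cdots=p_d(v)=0$, then $v=0$.
\end{lemma}

\begin{proof}
Let $w_1,\dots,w_s$, $s\le d$, be the distinct nonzero values, taken with multiplicities $m_1,\dots,m_s\ge1$. Then $\sum_am_aw_a^i=0$ for $1\le i\le s$. If $s\ge1$, the matrix $(w_a^i)$ has determinant $\prod_aw_a\prod_{a<b}(w_b-w_a)\ne0$, so all $m_a$ vanish, which is false. Hence $s=0$.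
\end{proof}

This is one place where characteristic zero enters. Over a field of characteristic $p\le n$, a vector with $p$ coordinates $1$ and the others $0$ is a common zero of all power sums, and $R/(p_1,\dots,p_n)$ is infinite-dimensional.

Taking $d=n$, we see that $p_1,\dots,p_n$ have only the origin as common zero. By Fact (C) they are algebraically independent and $R/(p_1,\dots,p_n)$ is finite-dimensional; hence so is $\Omega/I$. Thus
\[
A_d=\mathbb{C}[p_1,\dots,p_d]
\]
is a polynomial ring, on which $G$ acts trivially, and $a\in A_d$ has a well-defined value $a(c)$ at $c\in\mathbb{C}^d$. By Corollary~\ref{cor:Q} and Fact (A), homogeneous lifts of a basis of $Q_k$ generate $N_k$ over $A_d$.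

\subsection{The fibers of $N_k$}
For $v\in V$ let $X_v$ be the span of the vectors $D_i(v)$, $i\ge1$. It contains $v=D_1(v)$, and $X_{gv}=gX_v$ by equivariance. The fiber of $\Omega_k$ at $v$ is $\wedge^kV$, and the image of $J_k$ in it is $X_v\wedge\wedge^{k-1}V$. By right exactness,
\begin{equation}\label{eq:fiber}
N_k(v)=\wedge^kV\big/\big(X_v\wedge\wedge^{k-1}V\big)=\wedge^k(V/X_v).
\end{equation}

\begin{lemma}\label{lem:flats}
\begin{enumerate}
\item[(a)] For $v\in V$, the space $X_v$ is a flat of dimension $\ell(v)$.
\item[(b)] Let $X=X_\sigma\in\mathcal{L}_d$, $f_a=f_a(\sigma)$, $m_a=|B_a|$, and $x=\sum_ay_af_a\in X$. Then $p_i(x)=\sum_am_ay_a^{ir}$, $X_x\subseteq X$, and $\ell(x)\le d$, with equality if and only if $y_1^r,\dots,y_d^r$ are distinct and nonzero.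
\item[(c)] Every $X\in\mathcal{L}_d$ equals $X_\sigma$ for exactly $r^dd!$ faces $\sigma$. Hence $F(n,d)=r^dd!\,|\mathcal{L}_d|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $w_1,\dots,w_s$ be the distinct nonzero values of the $v_j^r$, let $B_a=\{j:v_j^r=w_a\}$ and $v^{(a)}=\sum_{j\in B_a}v_je_j$. Then $D_i(v)=\sum_aw_a^{i-1}v^{(a)}$, and the Vandermonde matrix $(w_a^{i-1})_{1\le i,a\le s}$ is invertible, so $X_v$ is the span of $v^{(1)},\dots,v^{(s)}$. For $j,l\in B_a$ the ratio $v_j/v_l$ is an $r$th root of unity, so $v^{(a)}$ is a multiple of a vector $\sum_{j\in B_a}\zeta^{\gamma_j}e_j$. These vectors come from a face with $s$ nonzero blocks.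

(b) For $j\in B_a$ we have $x_j=\zeta^{\gamma_j}y_a$ and $x_j^r=y_a^r$, and the coordinates in $Z$ vanish. This gives the formula for $p_i(x)$ and the statement on $\ell(x)$, and also $D_i(x)=\sum_ay_a^{(i-1)r+1}f_a\in X$.

(c) The support of $\sum_ay_af_a$ is the union of the $B_a$ with $y_a\ne0$, so the nonzero vectors of minimal support in $X$ are the multiples of the $f_a$. If $X_\tau=X_\sigma$, the tuple of $\tau$ therefore arises from that of $\sigma$ by permuting the vectors and multiplying each by a scalar, which must be an $r$th root of unity. Conversely each of these $r^dd!$ distinct tuples comes from a face.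
\end{proof}

The proof of (a) shows that $X_v$ is the intersection of those hyperplanes $x_j=0$ and $x_j=\zeta^\gamma x_l$ that contain $v$. From \eqref{eq:fiber} and (a),
\begin{equation}\label{eq:support}
N_k(v)=0\ \text{ if }\ell(v)>d,\qquad\dim N_k(v)=1\ \text{ if }\ell(v)=d .
\end{equation}

\subsection{Level sets}
We want to intersect the $d$-dimensional flats with a level set of $p=(p_1,\dots,p_d)\colon V\to\mathbb{C}^d$ and stay away from the smaller flats, where different $d$-dimensional flats meet. Call $c\in\mathbb{C}^d$ \emph{good} if $c\notin p(Y)$ for every flat $Y$ of dimension less than $d$. In Section~\ref{sec:example} the good values were the $c\ne0$. For $d=0$ the single point of $\mathbb{C}^0$ is good.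

\begin{lemma}\label{lem:good}
For every nonzero $a\in A_d$ there is a good $c$ with $a(c)\ne0$.
\end{lemma}

\begin{proof}
If $\dim Y<d$, the $d$ polynomials $p_1|_Y,\dots,p_d|_Y$ in fewer than $d$ variables are algebraically dependent, so some nonzero $b_Y\in A_d$ vanishes on $p(Y)$. There are finitely many flats. Any $c$ at which the nonzero polynomial $a\prod_Yb_Y$ does not vanish will do.
\end{proof}

For good $c$ let $P_c=\{v\in V:\ell(v)=d,\ p(v)=c\}$. This set is $G$-stable.

\begin{lemma}\label{lem:level}
Let $c$ be good. For each $X\in\mathcal{L}_d$ there are exactly $r^dd!$ points $v\in P_c$ with $X_v=X$. Hence $|P_c|=F(n,d)$.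
\end{lemma}

\begin{proof}
Use the notation of Lemma~\ref{lem:flats}(b), so $\mathbb{C}[X]=\mathbb{C}[y_1,\dots,y_d]$. Let $\Lambda=\{x\in X:p(x)=c\}$. A point $v\in P_c$ with $X_v=X$ lies in $\Lambda$, as $v\in X_v$. Conversely let $x\in\Lambda$. If $\ell(x)<d$, then $c=p(x)\in p(X_x)$ with $X_x$ a flat of dimension less than $d$, contrary to goodness. So $\ell(x)=d$, $x\in P_c$, and $X_x\subseteq X$ is an equality by dimension. It remains to count $\Lambda$.

Since $\ell\le d$ on $X$, Lemma~\ref{lem:vdm} shows that $p_1|_X,\dots,p_d|_X$ have only the origin as common zero. By Fact (C), $\mathbb{C}[X]$ is free of rank $r\cdot2r\cdots dr=r^dd!$ over the polynomial ring they generate. Hence $\mathbb{C}[X]/(p_1-c_1,\dots,p_d-c_d)$ has dimension $r^dd!$. This algebra is the product of its localizations at the points of $\Lambda$. At such a point the $y_a^r$ are distinct and nonzero, and $\partial p_i/\partial y_a=i\cdot m_ary_a^{r-1}\cdot y_a^{(i-1)r}$, so the Jacobian determinant is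
\[
d!\,\prod_a\big(m_ary_a^{r-1}\big)\,\det\big((y_a^r)^{i-1}\big)\ne0 .
\]
Thus the $p_i-c_i$ span the maximal ideal of the point modulo its square, by Nakayama's lemma they generate it in the local ring, and the localization is $\mathbb{C}$. So $|\Lambda|=r^dd!$. Summing over $X$ and using Lemma~\ref{lem:flats}(a),(c) gives $|P_c|=F(n,d)$.
\end{proof}

\section{Deformation and the lower bound}\label{sec:lower}

Let $c$ be good, write $(p-c)$ for the ideal $(p_1-c_1,\dots,p_d-c_d)$ of $A_d$, and put
\[
E_c=\bigoplus_{v\in P_c}\wedge^k(V/X_v),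
\]
a direct sum of $F(n,d)$ lines. An element $g\in G$ maps $X_v$ to $X_{gv}$, hence the line at $v$ to the line at $gv$, and this makes $E_c$ a $G$-module. The evaluation map $\Omega_k\to E_c$ sends $\omega$ to the family of the classes of $\omega(v)$ in $\wedge^k(V/X_v)$. It is $G$-equivariant because $(g\omega)(gv)=g\,\omega(v)$. It kills $J_k$ because $D_i(v)\in X_v$, and it kills the multiples of $p_i-c_i$. It is onto: if $h\in R$ equals $1$ at $v$ and $0$ at the other points of the finite set $P_c$, the images of the $h\theta_K$ span the line at $v$. We obtain a surjection of $G$-modules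
\begin{equation}\label{eq:ev}
N_k/(p-c)N_k\twoheadrightarrow E_c .
\end{equation}

\begin{proposition}\label{prop:lower}
We have $\dim Q_k\ge F(n,d)$. If equality holds, then homogeneous lifts of any homogeneous basis of $Q_k$ form a basis of $N_k$ over $A_d$, and \eqref{eq:ev} is an isomorphism for every good $c$.
\end{proposition}

\begin{proof}
Let $b_1,\dots,b_h$ be such lifts. They generate $N_k$ over $A_d$, and $A_d$ acts on $N_k/(p-c)N_k$ through the scalars $a(c)$, so their images span this space over $\mathbb{C}$. With \eqref{eq:ev},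
\begin{equation}\label{eq:sandwich}
h=\dim Q_k\ \ge\ \dim N_k/(p-c)N_k\ \ge\ F(n,d)\qquad\text{for all good }c,
\end{equation}
and good $c$ exist by Lemma~\ref{lem:good}. Suppose $h=F(n,d)$. Then \eqref{eq:sandwich} consists of equalities, so \eqref{eq:ev} is an isomorphism and the images of the $b_i$ are a basis of $N_k/(p-c)N_k$. A relation $\sum_ia_ib_i=0$ with $a_i\in A_d$ gives $a_i(c)=0$ for all $i$ and all good $c$, so $a_i=0$ by Lemma~\ref{lem:good}.
\end{proof}

The lower bound alone does not exclude that $N_k$ has torsion over $A_d$, which general level sets do not see and which would enlarge $Q_k$. The next section rules this out.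

\section{The upper bound}\label{sec:upper}

All objects make sense for $n=0$, with $\Omega=N_0=Q_0=A_0=\mathbb{C}$ and $F(0,0)=1$. Let $H_{n,d}(q)$ be the Hilbert series of $Q_{n-d}$ in $n$ pairs of variables, and put $H_{n,d}=0$ and $F(n,d)=0$ unless $0\le d\le n$.

\begin{proposition}\label{prop:upper}
For $0\le d\le n$ we have $\dim Q_{n-d}=F(n,d)$, and for $n\ge1$
\[
H_{n,d}=[dr]_q\,H_{n-1,d-1}+[dr+1]_q\,H_{n-1,d}.
\]
\end{proposition}

The proof imitates a recursion for faces. For $n\ge1$,
\begin{equation}\label{eq:rec}
F(n,d)=dr\,F(n-1,d-1)+(dr+1)\,F(n-1,d).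
\end{equation}
Indeed, delete the letter $1$ from a face with $d$ nonzero blocks. If $\{1\}$ is a nonzero block, there remains a face with $d-1$ nonzero blocks, and $\{1\}$ can be reinserted in $d$ positions with $r$ colors. Otherwise there remains a face with $d$ nonzero blocks, and $1$ can be reinserted into $Z$ in one way or into a nonzero block with a color in $dr$ ways.

We induct on $n$, the case $n=0$ being trivial. Let $n\ge1$ and assume the dimension formula for $n-1$. Primes denote the objects built from the variables with indices $2,\dots,n$; thus $R=R'[x_1]$, a point of $V$ is $v=(v_1,v')$, and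
\[
p_i=p_i'+u_1^{\,i},\qquad D_i=D_i'+x_1u_1^{\,i-1}\theta_1,\qquad\Omega_k=\Omega'_k[x_1]\oplus\theta_1\Omega'_{k-1}[x_1].
\]
Let $U\subseteq Q_k$ be the image of $\theta_1\Omega_{k-1}=\theta_1\Omega'_{k-1}[x_1]$. We shall match $Q_k/U$ with the first term of \eqref{eq:rec} and $U$ with the second.

\subsection{Reduction to modules over $\mathbb{C}[x_1]$}
The induction hypothesis concerns the $p_i'$, while the relations in $Q_k$ involve the $p_i$. Freeness bridges the gap: imposing $p_i=0$ amounts to substituting $p'_i=-x_1^{ir}$, and a free module survives any substitution. For $0\le j\le n-1$ and $e=n-1-j$ define the finitely generated graded $R$-module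
\[
W_j=N'_j[x_1]\big/(p_1,\dots,p_e)N'_j[x_1].
\]

\begin{lemma}\label{lem:W}
$W_j$ is a graded free $\mathbb{C}[x_1]$-module with a homogeneous basis $B$ such that $B(q)=H_{n-1,e}(q)$ and $|B|=F(n-1,e)$. If $W_j(v)\ne0$, then $\ell(v')\le e$ and $p_1(v)=\cdots=p_e(v)=0$.
\end{lemma}

\begin{proof}
By the induction hypothesis and Proposition~\ref{prop:lower} for $n-1$, homogeneous lifts $B$ of a basis of $Q'_j$ form a basis of $N'_j$ over the polynomial ring $A'_e$. So $N'_j[x_1]$ is free over $A'_e[x_1]$ with basis $B$. The ring $A'_e[x_1]$ is also the polynomial ring in $x_1$ and the elements $p_i=p'_i+x_1^{ir}$, $i\le e$, so its quotient by $p_1,\dots,p_e$ is $\mathbb{C}[x_1]$. This proves the first claim. The fiber of $N'_j[x_1]$ at $v$ is $N'_j(v')$, which vanishes if $\ell(v')>e$ by \eqref{eq:support} for $n-1$.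
\end{proof}

\subsection{The quotient $Q_k/U$}

\begin{lemma}\label{lem:quot}
$\operatorname{Hilb}(Q_k/U;q)=[dr]_q\,H_{n-1,d-1}(q)$.
\end{lemma}

\begin{proof}
If $d=0$, then $\Omega_n=\theta_1\Omega_{n-1}$, so $U=Q_n$ and both sides vanish. Let $d\ge1$. Setting $\theta_1=0$ maps $\Omega_k$ onto $\Omega'_k[x_1]$ with kernel $\theta_1\Omega_{k-1}$, and maps $J_k$ onto $J'_k[x_1]$ since $D_i\mapsto D'_i$. By Corollary~\ref{cor:Q}, $Q_k/U=N'_k[x_1]/(p_1,\dots,p_d)N'_k[x_1]$. For $j=k$ we have $e=n-1-k=d-1$: only $d-1$ power sums are used up in forming $W_k$, one is left over, and $Q_k/U=W_k/p_dW_k$.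

Suppose the fiber of $W_k/p_dW_k$ at $v$ is nonzero. Then $p_d(v)=0$, and Lemma~\ref{lem:W} gives $\ell(v')\le d-1$ and $p_1(v)=\cdots=p_{d-1}(v)=0$. The coordinate $v_1$ adds at most one value, so $\ell(v)\le d$, and $v=0$ by Lemma~\ref{lem:vdm}. By Fact (B) the cokernel of multiplication by $p_d$ on $W_k$ is finite-dimensional. Lemma~\ref{lem:coker} applies with $\epsilon=dr$.
\end{proof}

\subsection{The submodule $U$}
If $d=n$, then $k=0$, $U=0$ and $H_{n-1,n}=0$. Let $d\le n-1$. For $j=k-1$ we have $e=d$, so all $d$ power sums are used up in $W_{k-1}$, which still has positive rank over $\mathbb{C}[x_1]$. The missing relations must come from elements of $J_k$ divisible by $\theta_1$, and Lemma~\ref{lem:rel}(a) supplies some. For $K\subseteq\{2,\dots,n\}$ let $P'_K(t)=\prod(t-u_l)$, the product over $l\in\{2,\dots,n\}\setminus K$; this is $P_{K\cup\{1\}}(t)$. Define an $R$-linear endomorphism $\psi$ of the free module $\Omega'_{k-1}[x_1]$ by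
\[
\psi(\theta_K)=x_1P'_K(u_1)\,\theta_K\qquad(K\subseteq\{2,\dots,n\},\ |K|=k-1).
\]
The product has $(n-1)-(k-1)=d$ factors, so $\psi$ is homogeneous of degree $dr+1$. For $n=2$, $k=1$ it is multiplication by $x_1(u_1-u_2)$.

In general the multiplier depends on $K$, so $\psi$ is not multiplication by an element of $R$. To apply Lemma~\ref{lem:coker} we need $\psi$ to act on $W_{k-1}$, which means that it must preserve $J'_{k-1}[x_1]$. There is a reason to expect this. If $M$ is the diagonal matrix with entries $u_1-u_l$, $2\le l\le n$, then $\psi=x_1\det(M)\wedge^{k-1}(M^{-1})$ wherever $M$ is invertible, and $MD'_i=u_1D'_i-D'_{i+1}$ shows that $M$, hence $M^{-1}$, preserves $X'_{v'}$. The next lemma does this computation without denominators.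

\begin{lemma}\label{lem:psi}
$\psi$ maps $J'_{k-1}[x_1]$ into itself. Hence it induces a homogeneous $R$-linear endomorphism of $W_{k-1}$ of degree $dr+1$.
\end{lemma}

\begin{proof}
For $k=1$ there is nothing to prove, as $J'_0=0$. Let $k\ge2$. The module $J'_{k-1}[x_1]$ is generated over $R$ by the $D'_i\theta_L$ with $L\subseteq\{2,\dots,n\}$, $|L|=k-2$. Write $P'_L(t)=\sum_sa_st^s$, and let $j$ run over $\{2,\dots,n\}\setminus L$. Since $P'_L(u_j)=0$,
\[
P'_{L\cup j}(t)=\frac{P'_L(t)}{t-u_j}=\frac{P'_L(t)-P'_L(u_j)}{t-u_j}=\sum_sa_s\sum_{\alpha+\beta=s-1}t^\alpha u_j^{\,\beta}.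
\]
The point is that the coefficients $a_s$ do not depend on $j$. From $D'_i\theta_L=\sum_jx_ju_j^{i-1}\theta_j\theta_L$ we get
\[
\psi(D'_i\theta_L)=\sum_jx_ju_j^{\,i-1}\,x_1P'_{L\cup j}(u_1)\,\theta_j\theta_L
=x_1\sum_sa_s\sum_{\alpha+\beta=s-1}u_1^\alpha\,D'_{i+\beta}\theta_L,
\]
which lies in $J'_{k-1}[x_1]$. So $\psi$ acts on $N'_{k-1}[x_1]$, and being $R$-linear it preserves $(p_1,\dots,p_d)N'_{k-1}[x_1]$.
\end{proof}

\begin{lemma}\label{lem:sub}
The map $m\mapsto\theta_1m$ induces a surjection $W_{k-1}/\psi W_{k-1}\to U$ of degree $0$, and $\operatorname{Hilb}(W_{k-1}/\psi W_{k-1};q)=[dr+1]_q\,H_{n-1,d}(q)$.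
\end{lemma}

\begin{proof}
The $R$-linear map $\Omega'_{k-1}[x_1]\to U$, $m\mapsto\theta_1m$, is onto and preserves the $x$-degree. It kills $D'_im'$, because $\theta_1D'_im'=\theta_1D_im'\in J\subseteq I$. It kills $p_im$ for $i\le d$. It kills $\psi(\theta_K)$, because $\theta_1\psi(\theta_K)=x_1P_{K\cup\{1\}}(u_1)\theta_{K\cup\{1\}}\in J$ by Lemma~\ref{lem:rel}(a). This gives the surjection.

Suppose the fiber of $W_{k-1}/\psi W_{k-1}$ at $v$ is nonzero. By Lemma~\ref{lem:W}, $\ell(v')\le d$ and $p_1(v)=\cdots=p_d(v)=0$. Now $\ell(v)$ could be $d+1$, and here $\psi$ is needed. If $v_1\ne0$ and $v_1^r\ne v_l^r$ for all $l\ge2$, then the value $v_1\prod(v_1^r-v_l^r)$ of the multiplier of $\theta_K$ is nonzero for every $K$. The classes of the $\theta_K$ span $W_{k-1}(v)$, so $\psi$ is onto on this fiber and the cokernel has fiber zero, a contradiction. Therefore $v_1=0$ or $v_1^r=v_l^r$ for some $l\ge2$. In both cases $\ell(v)=\ell(v')\le d$, and $v=0$ by Lemma~\ref{lem:vdm}. By Fact (B) the cokernel is finite-dimensional, and Lemma~\ref{lem:coker} applies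 with $\epsilon=dr+1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Set $q=1$ in Lemmas~\ref{lem:quot} and~\ref{lem:sub}. By the induction hypothesis and \eqref{eq:rec},
\[
\dim Q_k=\dim Q_k/U+\dim U\le dr\,F(n-1,d-1)+(dr+1)F(n-1,d)=F(n,d).
\]
Proposition~\ref{prop:lower} gives the opposite inequality. So equality holds, the surjection of Lemma~\ref{lem:sub} is an isomorphism, and adding the Hilbert series of $Q_k/U$ and $U$ gives the recursion.
\end{proof}

From now on all conclusions of Proposition~\ref{prop:lower} are available for all $n$ and $d$.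

\section{Proofs of the theorems}\label{sec:proofs}

\subsection{The representation}
Both $P_c$ and $\mathfrak{F}^{(d)}$ lie over $\mathcal{L}_d$ with $r^dd!$ elements over each flat, but we have no formula for a bijection between them. The factor $d!$ counts orderings of the blocks on one side and solutions of $\sum_am_aw_a^i=c_i$ on the other, and these solutions need not be permutations of one another: exchanging $w_1\ne w_2$ does not preserve $w_1+2w_2$. We compare characters instead.

\begin{proof}[Proof of Theorem~\ref{thm:main}]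
Stability was shown in Section~\ref{sec:intro}. Fix $d$, $k=n-d$ and a good $c$.

\emph{Step 1: $Q_k\cong E_c$.} Each graded piece of $N_k$ is a finite-dimensional $G$-module, and $(p_1,\dots,p_d)N_k$ is a graded $G$-submodule because the $p_i$ are invariant. By Maschke's theorem it has a graded $G$-stable complement $H$, and $H\to Q_k$ is an isomorphism of $G$-modules by Corollary~\ref{cor:Q}. By Proposition~\ref{prop:lower}, a homogeneous basis of $H$ is an $A_d$-basis of $N_k$, so the $G$-map $H\to N_k/(p-c)N_k$ is bijective, and \eqref{eq:ev} is an isomorphism.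

\emph{Step 2: fixed points.} Let $g\in G$ and let $\nu(g)$ be the number of $X\in\mathcal{L}_d$ that $g$ fixes pointwise. A point $v\in V$ is fixed by $g$ if and only if $X_v$ is fixed pointwise: if $gv=v$, then $gD_i(v)=D_i(gv)=D_i(v)$ and these vectors span $X_v$; the converse holds as $v\in X_v$. By Lemma~\ref{lem:level}, $g$ fixes $r^dd!\,\nu(g)$ points of $P_c$. A face $\sigma$ is fixed by $g$ if and only if $gf_a(\sigma)=f_a(\sigma)$ for all $a$, that is, if and only if $X_\sigma$ is fixed pointwise. By Lemma~\ref{lem:flats}(c), $g$ fixes $r^dd!\,\nu(g)$ faces in $\mathfrak{F}^{(d)}$.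

\emph{Step 3: characters.} The element $g$ permutes the lines of $E_c$, so its trace is the sum, over the fixed points $v\in P_c$, of the scalar by which it acts on $\wedge^k(V/X_v)$. Since $k=\dim V/X_v$, this scalar is the determinant of $g$ on $V/X_v$, and it equals $\det g$ because $g$ is the identity on $X_v$. So the trace is $r^dd!\,\nu(g)\det g$. By Step 2 this is the character of $\mathbb{C}[\mathfrak{F}^{(d)}]\otimes\det$. Complex representations of a finite group with equal characters are isomorphic, so $Q_k\cong\mathbb{C}[\mathfrak{F}^{(d)}]\otimes\det$. Summing over $d$ finishes the proof.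
\end{proof}

The twist is by $\det$ because the $\theta_j$ span $V$ itself, so that the line over a point is the top exterior power of $V/X_v$. No step used $r\ge2$.

\subsection{The Hilbert series}

\begin{proof}[Proof of Theorem~\ref{thm:hilb}]
Put $\widetilde H_{n,d}=[r]_q\cdots[dr]_q\,S_q(n,d)$ for $d\ge0$, and $\widetilde H_{n,-1}=0$. Multiplying the recursion for $S_q(n,d)$ by $[r]_q\cdots[dr]_q$ gives $\widetilde H_{n,d}=[dr]_q\widetilde H_{n-1,d-1}+[dr+1]_q\widetilde H_{n-1,d}$. This is the recursion of Proposition~\ref{prop:upper}, and $\widetilde H_{0,d}=\delta_{0d}=H_{0,d}$. The recursion for $S_q$ also gives $S_q(n,d)=0$ for $d>n$ by induction on $n$, in agreement with $H_{n,d}=0$. Hence $H_{n,d}=\widetilde H_{n,d}$ for all $n,d$, and $H_{n,d}$ is the coefficient of $z^{n-d}$.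
\end{proof}

At $q=1$ this reads $F(n,d)=r^dd!\,S_1(n,d)$. Comparison with Lemma~\ref{lem:flats}(c) shows that $S_1(n,d)=|\mathcal{L}_d|$, so $S_q(n,d)$ is a $q$-count of the flats of dimension $d$.

\subsection{The structure of $N_k$}

\begin{proof}[Proof of Theorem~\ref{thm:struct}]
Part (iii) is contained in Corollary~\ref{cor:Q}.

(i) Freeness over $A_d$ is Proposition~\ref{prop:lower}. It makes $p_1,\dots,p_d$ a regular sequence on $N_k$, and the quotient $Q_k$ is nonzero and finite-dimensional, so the depth of the $R$-module $N_k$ is at least $d$ and its dimension at most $d$; both equal $d$. A basis is given by lifts of a basis of $Q_k$, so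
\[
\operatorname{Hilb}(N_k;q)=\frac{H_{n,d}(q)}{\prod_{i\le d}(1-q^{ir})}=S_q(n,d)\prod_{i\le d}\frac{[ir]_q}{1-q^{ir}}=\frac{S_q(n,d)}{(1-q)^d}.
\]

(ii) View $\mathbb{C}[X]\otimes\wedge^k(V/X)$ as the space of polynomial maps $\phi\colon X\to\wedge^k(V/X)$, graded by degree; $g$ sends $\phi$ to the map $x\mapsto g\,\phi(g^{-1}x)$ on $gX$. Restriction and projection define a graded $G$-map on $\Omega_k$. It kills $J_k$, because $D_i(x)\in X_x\subseteq X$ for $x\in X$ by Lemma~\ref{lem:flats}(b). Let $\omega=\sum_ia_ib_i\in N_k$ lie in the kernel, with $(b_i)$ an $A_d$-basis of $N_k$ and $a_i\in A_d$. For good $c$ and $v\in P_c$ we have $v\in X_v\in\mathcal{L}_d$, so the class of $\omega(v)$ in $\wedge^k(V/X_v)$ is zero. Thus $\omega$ maps to $0$ in $E_c$, hence in $N_k/(p-c)N_k$, where the $b_i$ form a basis over $\mathbb{C}$. So $a_i(c)=0$ for all $i$ and all good $c$, and $\omega=0$ by Lemma~\ref{lem:good}.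
\end{proof}

\begin{example}
For $n=2$, $k=1$, the Hilbert series in (i) can be confirmed directly. The elements $D_1,D_2$ of degrees $1$ and $r+1$ are linearly independent over $R$, since their determinant $x_1x_2(u_2-u_1)$ is nonzero. Hence
\[
\operatorname{Hilb}(N_1;q)=\frac{2-q-q^{r+1}}{(1-q)^2}=\frac{1+[r+1]_q}{1-q}=\frac{S_q(2,1)}{1-q}.
\]
\end{example}

\begin{thebibliography}{1}

\bibitem{BR}
Sutanay Bhattacharya and Brendon Rhoades,
\emph{Superspace coinvariants for wreath products},
arXiv:2606.30977 (2026).

\end{thebibliography}
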